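
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Rational homology spheres that are not L-spaces\\ and admit no Stein fillable contact structure}


\begin{abstract}
We construct irreducible rational homology spheres $Y_n$ $(n\ge 3)$ with $|H_1(Y_n)|=n$ that are not L-spaces and that, with the given orientation, admit no Stein fillable contact structure. The manifold $-Y_n$ is the link of a minimally elliptic surface singularity. The obstruction is a rigidity statement. Suppose that the reduced Floer homology of $L$ is one-dimensional over $\mathbb F_2$, and that Stein domains $M$ and $W$ with boundaries $L$ and $-L$ both have $b^+\ge1$. Then $M\cup W$ is a closed spin manifold with $b^+=3$ and $b^-=19$. If $M$ is the Milnor fiber of the singularity, then $b^-(M)=n+17$ is too large for this.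
\end{abstract}

\section{Introduction}

\subsection{The question}
All 3-manifolds are closed and oriented, and contact structures are cooriented and positive. A contact structure $\xi$ on $Y$ is \emph{Stein fillable} if there is a Stein domain $(W,J)$ with $\partial W=Y$ as oriented manifolds such that $\xi$ corresponds to $TY\cap J(TY)$. All 4-manifolds are compact, connected and oriented. The \emph{lattice} of a 4-manifold $X$ is $H_2(X;\mathbb Z)/\mathrm{tors}$ with the intersection form, and $b^\pm(X)$ are the dimensions of maximal positive and negative definite subspaces of $H_2(X;\mathbb R)$. If $\partial X$ is empty or a rational homology sphere, the form is nondegenerate over $\mathbb Q$. We write $\langle-1\rangle^\nu$ for the diagonal negative definite unimodular lattice of rank $\nu$.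

A rational homology sphere $Y$ is an \emph{L-space} if $\operatorname{rk}\widehat{HF}(Y)=|H_1(Y;\mathbb Z)|$, where the coefficients are $\mathbb Z$ if nothing else is said. Ding, Li and Wu \cite{DLW} ask: \emph{is there an irreducible rational homology sphere that is not an L-space and admits no Stein fillable contact structure?} The background is that all known examples of irreducible closed 3-manifolds without (weakly) symplectically fillable contact structures are L-spaces.

We write $\mathbb F=\mathbb F_2$. For a rational homology sphere $Y$, the group $HF^+(Y;\mathbb F)$ is, in each of the $|H_1(Y)|$ spin$^c$ structures, the sum of a tower $\mathcal T^+=\mathbb F[U,U^{-1}]/U\,\mathbb F[U]$ and a finite-dimensional module $HF_{red}$ on which $U$ is nilpotent. The exact sequence relating $\widehat{HF}$ to $U\colon HF^+\to HF^+$ gives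
\begin{equation}\label{eq:hat}
\dim\widehat{HF}(Y;\mathbb F)=|H_1(Y)|+2\dim\ker\bigl(U|_{HF_{red}(Y;\mathbb F)}\bigr).
\end{equation}
Indeed, a tower contributes $1$ to $\ker U$ and $0$ to $\operatorname{coker}U$, while $HF_{red}$ contributes equally to both. The same formula holds over $\mathbb Q$, hence for ranks over $\mathbb Z$.

There is a good reason why L-spaces come first. A Stein filling $X$ of $Y$ with $b^+(X)\ge1$ determines a nonzero element of the reduced monopole Floer homology of $Y$ with $\mathbb F$-coefficients. If $HF_{red}(Y;\mathbb F)=0$, this group vanishes, so every filling is negative definite. If in addition $-Y$ bounds a negative definite manifold with a sufficiently complicated lattice, then Donaldson's theorem excludes the negative definite fillings. Section~\ref{sec:caps} carries this out for the Poincar\'e sphere with reversed orientation. As soon as $HF_{red}(Y;\mathbb F)\ne0$, the first half of the argument breaks down: fillings with $b^+\ge1$ are no longer excluded, and Donaldson's theorem says nothing about them.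

We treat the next case, $\dim_{\mathbb F}HF_{red}=1$. Fillings with $b^+\ge1$ may then exist, but they are rigid. Over $\mathbb F_2$ a one-dimensional space has only one nonzero element, so pieces with nonzero relative invariants can be exchanged without changing Seiberg--Witten numbers modulo $2$. This leads to the following statement, in which $3$ and $19$ are the values of $b^\pm$ for a K3 surface.

\begin{theorem}\label{thm:criterion}
Let $L$ be a rational homology sphere with $\dim_{\mathbb F}HF_{red}(L;\mathbb F)=1$, summed over all spin$^c$ structures. Let $M$ and $W$ be Stein domains with $\partial M=L$, $\partial W=-L$, $b^+(M)\ge1$ and $b^+(W)\ge1$. Then $c_1(M)=0$, $c_1(W)=0$ and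
\[
b^+(M)+b^+(W)=3,\qquad b^-(M)+b^-(W)=19 .
\]
Consequently, if $L$ bounds a Stein domain $M$ with $b^+(M)\ge1$ and $b^-(M)\ge20$, and also bounds a negative definite 4-manifold whose lattice does not embed in any $\langle-1\rangle^\nu$, then $-L$ admits no Stein fillable contact structure.
\end{theorem}

\subsection{The examples}
All plumbings are trees of spheres. Let $E_6$ be the tree of $(-2)$-vertices $A,a,b_1,b_2,c_1,c_2$ with edges $Aa$, $Ab_1$, $b_1b_2$, $Ac_1$, $c_1c_2$. Adding $c_3$ with the edge $c_2c_3$ gives $E_7$, and adding also $c_4$ with the edge $c_3c_4$ gives $E_8$. A second copy carries primes. Set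
\begin{gather*}
\Gamma_3=E_6-(-3)-E_6,\qquad \Gamma_4=E_7-(-4)-E_7,\\
\Gamma_n=E_7-(-3)-\underbrace{(-2)-\cdots-(-2)}_{n-5}-(-3)-E_7\quad(n\ge5),
\end{gather*}
where $E_6$ is attached at $c_2$ and $E_7$ at $c_3$ (Figure~\ref{fig:graphs}). Let $X_n$ be the plumbing of $\Gamma_n$, $L_n=\partial X_n$ and $Y_n=-L_n$.

\begin{theorem}\label{thm:main}
For every $n\ge3$, $Y_n$ is an irreducible rational homology sphere with $|H_1(Y_n)|=n$ and $\operatorname{rk}\widehat{HF}(Y_n;\mathbb F)=n+2$. It is not an L-space, and it admits no Stein fillable contact structure. For $n=3$ also $\operatorname{rk}\widehat{HF}(Y_3)=5$ over $\mathbb Z$.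
\end{theorem}

So the answer to the question is yes: $Y_3$, with $H_1(Y_3)\cong\mathbb Z/3$, is an example. The $Y_n$ are pairwise non-homeomorphic, since the orders $|H_1(Y_n)|$ differ.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.88]
\draw (0,0)--(10,0); \draw (2,0)--(2,1); \draw (8,0)--(8,1);
\foreach \p/\q in {0/2,1/4,2/6,3/5,4/4,5/3,6/4,7/5,8/6,9/4,10/2}
 {\fill (\p,0) circle (2pt); \node[below] at (\p,0) {$\q$};}
\foreach \p in {2,8} {\fill (\p,1) circle (2pt); \node[right] at (\p,1) {$3$};}
\node[above] at (0,0) {$b_2$}; \node[above] at (1,0) {$b_1$};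
\node[above right] at (2,0) {$A$}; \node[left] at (2,1) {$a$};
\node[above] at (3,0) {$c_1$}; \node[above] at (4,0) {$c_2$};
\node[above] at (5,0) {$m$}; \node[above] at (5,0.45) {$(-3)$};
\end{tikzpicture}

\vspace{4mm}
\begin{tikzpicture}[scale=0.78]
\draw (0,0)--(6.5,0); \draw[dotted,thick] (6.6,0)--(7.4,0); \draw (7.5,0)--(14,0);
\draw (2,0)--(2,1); \draw (12,0)--(12,1);
\foreach \p/\q in {0/2,1/4,2/6,3/5,4/4,5/3,6/2,8/2,9/3,10/4,11/5,12/6,13/4,14/2}
 {\fill (\p,0) circle (2pt); \node[below] at (\p,0) {$\q$};}
\foreach \p in {2,12} {\fill (\p,1) circle (2pt); \node[right] at (\p,1) {$3$};}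
\node[above] at (0,0) {$b_2$}; \node[above] at (1,0) {$b_1$};
\node[above right] at (2,0) {$A$}; \node[left] at (2,1) {$a$};
\node[above] at (3,0) {$c_1$}; \node[above] at (4,0) {$c_2$}; \node[above] at (5,0) {$c_3$};
\node[above] at (6,0) {$e_1$}; \node[above] at (6,0.45) {$(-3)$};
\node[above] at (8,0) {$e_r$}; \node[above] at (8,0.45) {$(-3)$};
\end{tikzpicture}
\caption{The graphs $\Gamma_3$ (top) and $\Gamma_n$ for $n\ge5$ (bottom, $r=n-3$). Vertices without a weight in parentheses have weight $-2$. For $n=4$ the chain $e_1,\dots,e_r$ is a single vertex $e_1$ of weight $-4$. The numbers below or to the right of the vertices are the coefficients of the cycle $Z$ of Lemma~\ref{lem:Z}; along the chain they all equal $2$.}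
\label{fig:graphs}
\end{figure}

\subsection{How the graphs are found}
Theorem~\ref{thm:criterion} asks $L$ to bound a large Stein domain and to have small Floer homology. The link of a hypersurface or complete intersection surface singularity bounds a Milnor fiber, and if the link is a rational homology sphere, the Milnor fiber has $b^+=2p_g$, where $p_g$ is the geometric genus. Small Floer homology suggests $p_g=1$, so we look at minimally elliptic singularities. If the graph of the minimal resolution has $s$ vertices and fundamental cycle $Z$, the formulas recalled in Section~\ref{sec:milnor} give $b^-=s+Z^2+10$. We need $s+Z^2\ge10$, together with $Z^2\ge-4$ so that the singularity is a hypersurface or a complete intersection. The graph $\Gamma_3$, with $s=13$ and $Z^2=-3$, satisfies the first inequality with equality. For $n\ge4$ the graph $\Gamma_n$ has $s=n+11$ and $Z^2=-4$.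

Sections~\ref{sec:caps}--\ref{sec:proofcrit} prove Theorem~\ref{thm:criterion}. Section~\ref{sec:graphs} studies the lattices of $\Gamma_n$, Section~\ref{sec:milnor} the Milnor fibers and Section~\ref{sec:floer} the Floer homology. Section~\ref{sec:end} combines the results.

\section{Relative invariants, caps, and the case of L-spaces}\label{sec:caps}

\subsection{Facts from Seiberg--Witten theory}
Seiberg--Witten invariants $SW(T,\mathfrak s)$ of closed 4-manifolds $T$ with $b^+\ge2$ are set to $0$ if the expected dimension $\frac14(c_1(\mathfrak s)^2-2\chi_{top}(T)-3\sigma(T))$ is nonzero. We use $SW(T,\bar{\mathfrak s})=\pm SW(T,\mathfrak s)$, where the bar is conjugation. The action of $e\in H^2$ on spin$^c$ structures is written $\mathfrak s\otimes e$. It is free and transitive, $c_1(\mathfrak s\otimes e)=c_1(\mathfrak s)+2e$, and $\bar{\mathfrak s}=\mathfrak s\otimes(-c_1(\mathfrak s))$.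

Let $N$ be a rational homology sphere. Monopole Floer homology \cite{KM} (\S\S3.5--3.6 and Ch.~27) provides
\[
HM_{red}(N,\mathfrak t)=\ker\bigl(\widehat{HM}(N,\mathfrak t)\to\overline{HM}(N,\mathfrak t)\bigr),
\]
always with $\mathbb F$-coefficients. The following holds.

\smallskip
\noindent(F1) $\dim HM_{red}(N,\mathfrak t)=\dim HF_{red}(N,\mathfrak t;\mathbb F)$, by \cite{KLT}, or by Colin--Ghiggini--Honda over $\mathbb F$ combined with Taubes' isomorphism ECH\,=\,HM. These dimensions are the same for $N$ and $-N$, and for $\mathfrak t$ and $\bar{\mathfrak t}$.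

\smallskip
\noindent(F2) Let $\partial X=N$ and $b^+(X)\ge1$. Removing a ball gives a cobordism $X^\circ\colon S^3\to N$ with $\overline{HM}(X^\circ)=0$. So for a spin$^c$ structure $\mathfrak s$ on $X$ the element $\Psi_{X,\mathfrak s}=\widehat{HM}(X^\circ,\mathfrak s)(\hat 1)$ maps to $0$ in $\overline{HM}$, that is,
$\Psi_{X,\mathfrak s}\in HM_{red}(N,\mathfrak s|_N)$.

\smallskip
\noindent(F3) There is a bilinear pairing $HM_{red}(N,\mathfrak t)\times HM_{red}(-N,\mathfrak t)\to\mathbb F$, depending only on $(N,\mathfrak t)$, such that for every closed $T=X_1\cup_NX_2$ with $b^+(X_i)\ge1$,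
\begin{equation}\label{eq:glue}
SW(T,\mathfrak s)\equiv\langle\Psi_{X_1,\mathfrak s|_{X_1}},\Psi_{X_2,\mathfrak s|_{X_2}}\rangle\pmod2 .
\end{equation}
Since $H^1(N;\mathbb Z)=0$, spin$^c$ structures on $X_1$ and $X_2$ that agree on $N$ glue to a unique $\mathfrak s$ on $T$.

\smallskip
\noindent(F4) $\Psi_{X,\mathfrak s}$ is homogeneous for the absolute $\mathbb Q$-grading. Up to a universal additive constant its degree is $\delta(X,\mathfrak s)=\frac14(c_1(\mathfrak s)^2-2\chi_{top}(X)-3\sigma(X))$. The expected dimension of $(T,\mathfrak s)$ in (F3) is $\delta(X_1,\mathfrak s|_{X_1})+\delta(X_2,\mathfrak s|_{X_2})$.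

\smallskip
\noindent(F5) (Taubes \cite{TaubesSWGr,TaubesMRL}) Let $(S,\omega)$ be closed symplectic with $b^+(S)\ge2$ and canonical spin$^c$ structure $\mathfrak s_\omega$. Then $SW(S,\mathfrak s_\omega)=\pm1$, with expected dimension $0$. If $SW(S,\mathfrak s_\omega\otimes e)\ne0$, the Poincar\'e dual of $e$ in $H_2(S;\mathbb Z)$ is represented by a possibly empty pseudoholomorphic curve with positive multiplicities. Hence $e\cdot[\omega]\ge0$, with equality only if the curve is empty, that is, $e=0$.

\subsection{Capping a filling}
A relative invariant is shown to be nonzero by completing $X$ to a closed manifold whose invariant is known to be odd. For a Stein domain, symplectic caps do this.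

\begin{lemma}\label{lem:cap}
Let $(X,J)$ be a Stein domain whose boundary $N$ is a rational homology sphere, with $b^+(X)\ge1$ and canonical spin$^c$ structure $\mathfrak s_J$. There is a closed symplectic manifold $(S,\omega_S)$, $S=X\cup_NP$, with $b^+(P)\ge1$, $b^+(S)\ge2$, $\mathfrak s_{\omega_S}|_X=\mathfrak s_J$, $[\omega_S]|_X=0$ in $H^2(X;\mathbb R)$, and
\[
\langle\Psi_{X,\mathfrak s_J},\Psi_{P,\mathfrak s_{\omega_S}|_P}\rangle=1 .
\]
In particular $\Psi_{X,\mathfrak s_J}$ and $\Psi_{P,\mathfrak s_{\omega_S}|_P}$ are nonzero, and $HM_{red}(N,\mathfrak s_J|_N)\ne0$.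
\end{lemma}

\begin{proof}
Let $\omega$ be the exact K\"ahler form of $X$. By Eliashberg and Etnyre (2004), $(X,\omega)$ embeds symplectically in a closed connected symplectic manifold $(S,\omega_S)$; put $S=X\cup P$. The canonical structure of $\omega_S$ restricts to that of $(X,\omega)$, which is $\mathfrak s_J$. As $N$ is a rational homology sphere, $H^2(S;\mathbb R)=H^2(X;\mathbb R)\oplus H^2(P;\mathbb R)$ orthogonally. The $X$-component of $[\omega_S]$ is $[\omega]=0$, while $[\omega_S]^2>0$. So the $P$-component has positive square, whence $b^+(P)\ge1$ and $b^+(S)=b^+(X)+b^+(P)\ge2$. By (F5), $SW(S,\mathfrak s_{\omega_S})$ is odd, and \eqref{eq:glue} gives the claim.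
\end{proof}

\subsection{The model case}
\begin{lemma}\label{lem:donaldson}
Let $N$ be a rational homology sphere and let $W,X$ be negative definite with $\partial W=-N$, $\partial X=N$. Then the lattice of $X$ embeds isometrically in some $\langle-1\rangle^\nu$.
\end{lemma}
\begin{proof}
The closed manifold $W\cup_NX$ is negative definite, because $H_2(\,\cdot\,;\mathbb Q)$ splits orthogonally along $N$. By Donaldson \cite{Donaldson}, without assumption on $\pi_1$, its lattice is some $\langle-1\rangle^\nu$. The map $H_2(X)/\mathrm{tors}\to H_2(W\cup X)/\mathrm{tors}$ preserves the form. It is injective, because the form on the source is nondegenerate.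
\end{proof}

\begin{lemma}\label{lem:E6}
The lattice $E_6$ does not embed in any $\langle-1\rangle^\nu$.
\end{lemma}
\begin{proof}
Change signs, so that the form is positive definite, roots have norm $2$ and adjacent roots pair to $-1$. Suppose $E_6\subset\mathbb Z^\nu$. After a signed permutation of the basis, $A=e_1-e_2$. A norm-$2$ vector is $\pm e_i\pm e_j$ with $i\ne j$. It pairs to $-1$ with $A$ only if it is of type $-e_1\pm e_j$ or of type $e_2\pm e_j$ with $j\ge3$. Two of the three pairwise orthogonal neighbors $a,b_1,c_1$ of $A$ have the same type.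

Suppose the type is $-e_1\pm e_j$. Two different vectors of this type are orthogonal only if they are $R_\pm=-e_1\pm e_j$ with the same $j$. At least one of them, say $R_+$ up to the sign of $e_j$, is $b_1$ or $c_1$ and has a further neighbor $z\in\{b_2,c_2\}$. This $z$ is not adjacent to the other one, so $z\cdot R_+=-1$ and $z\cdot R_-=0$. Adding gives $-2z_1=-1$, where $z_1$ is the first coordinate of $z$, a contradiction. For the type $e_2\pm e_j$ the vectors are $R_\pm=e_2\pm e_j$, and the same sum gives $2z_2=-1$, again a contradiction.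
\end{proof}

\begin{example}\label{ex:poincare}
Let $\Sigma=\partial E_8$ be the Poincar\'e sphere, for which $HF_{red}=0$. Then $-\Sigma$ has no Stein filling $W$. By Lemma~\ref{lem:cap} and (F1), $b^+(W)=0$, so $W$ is negative definite. Lemma~\ref{lem:donaldson}, with $X$ the $E_8$-plumbing, would then embed $E_8\supset E_6$ in a diagonal lattice, against Lemma~\ref{lem:E6}. The vanishing of $HF_{red}$ was used only to exclude $b^+(W)\ge1$.
\end{example}

\section{One-dimensional reduced homology: two exchanges}\label{sec:exchange}
From now until the end of Section~\ref{sec:proofcrit}, let $L$ be a rational homology sphere with $\dim HF_{red}(L;\mathbb F)=1$. By (F1) there is exactly one spin$^c$ structure $\mathfrak t_0$ with $HM_{red}(\pm L,\mathfrak t_0)\ne0$. Moreover $HM_{red}(\pm L,\mathfrak t_0)\cong\mathbb F$, and $\bar{\mathfrak t}_0=\mathfrak t_0$. By Lemma~\ref{lem:cap}, every Stein domain $X$ with boundary $\pm L$ and $b^+(X)\ge1$ satisfies $\mathfrak s_J|_{\partial X}=\mathfrak t_0$.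

The first exchange replaces $\mathfrak s_J$ by its conjugate on the filling, leaving the cap alone.

\begin{proposition}\label{prop:c1}
Let $(X,J)$ be a Stein domain with boundary $N=L$ or $N=-L$ and $b^+(X)\ge1$. Then $c_1(X)=0$ in $H^2(X;\mathbb Z)$.
\end{proposition}
\begin{proof}
Take $S=X\cup P$ from Lemma~\ref{lem:cap} and write $\mathfrak s_\omega=\mathfrak s_{\omega_S}$. By conjugation invariance $SW(S,\bar{\mathfrak s}_\omega)$ is odd, so \eqref{eq:glue} gives $\Psi_{X,\bar{\mathfrak s}_J}\ne0$. This element lies in $HM_{red}(N,\bar{\mathfrak t}_0)=HM_{red}(N,\mathfrak t_0)\cong\mathbb F$, which has only one nonzero element. Hence $\Psi_{X,\bar{\mathfrak s}_J}=\Psi_{X,\mathfrak s_J}$.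

Let $\mathfrak s'$ be the spin$^c$ structure on $S$ that is $\bar{\mathfrak s}_J$ on $X$ and $\mathfrak s_\omega$ on $P$; both restrict to $\mathfrak t_0$ on $N$. By \eqref{eq:glue},
\[
SW(S,\mathfrak s')\equiv\langle\Psi_{X,\bar{\mathfrak s}_J},\Psi_{P,\mathfrak s_\omega|_P}\rangle=\langle\Psi_{X,\mathfrak s_J},\Psi_{P,\mathfrak s_\omega|_P}\rangle=1 .
\]
Write $\mathfrak s'=\mathfrak s_\omega\otimes e$. Then $e|_P=0$, while $[\omega_S]|_X=0$ over $\mathbb R$. In the orthogonal splitting of $H^2(S;\mathbb R)$ the two classes lie in different summands, so $e\cdot[\omega_S]=0$. By (F5), $e=0$. Thus $\mathfrak s'=\mathfrak s_\omega$, and restricting to $X$ gives $\bar{\mathfrak s}_J=\mathfrak s_J$. As $\bar{\mathfrak s}_J=\mathfrak s_J\otimes(-c_1(\mathfrak s_J))$ and the action is free, $c_1(X)=c_1(\mathfrak s_J)=0$.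
\end{proof}

The second exchange replaces the cap of $M$ by $W$.

\begin{proposition}\label{prop:gluing}
Let $M,W$ be Stein domains with $\partial M=L$, $\partial W=-L$ and $b^+(M),b^+(W)\ge1$, and let $T=M\cup_LW$. The canonical spin$^c$ structures glue to a spin$^c$ structure $\mathfrak s$ on $T$ with $c_1(\mathfrak s)=0$ and $SW(T,\mathfrak s)\equiv1$ mod $2$. In particular $T$ is spin. Moreover $b_1(T)=0$ and $b^-(T)=5b^+(T)+4$.
\end{proposition}
\begin{proof}
The canonical structures restrict to $\mathfrak t_0$ on $L$, so they glue. Write $\Psi_M,\Psi_W$ for their relative invariants. Lemma~\ref{lem:cap} for $M$ shows that the pairing $HM_{red}(L,\mathfrak t_0)\times HM_{red}(-L,\mathfrak t_0)\to\mathbb F$ of one-dimensional spaces is nonzero, and that $\Psi_M\ne0$. Lemma~\ref{lem:cap} for $W$ shows that $\Psi_W\ne0$. Hence $\langle\Psi_M,\Psi_W\rangle=1$, and $SW(T,\mathfrak s)\equiv1$ by \eqref{eq:glue}.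

So the expected dimension of $(T,\mathfrak s)$ is $0$. This can also be seen from (F4). If $P$ is the cap of $M$, then its relative invariant and $\Psi_W$ are nonzero elements of the same one-dimensional space, so they have equal degree, and $(M\cup W,\mathfrak s)$ has the same expected dimension as $(M\cup P,\mathfrak s_\omega)$, namely $0$.

As $H^1(L;\mathbb Z)=0$, the map $H^2(T;\mathbb Z)\to H^2(M;\mathbb Z)\oplus H^2(W;\mathbb Z)$ is injective. So $c_1(\mathfrak s)=0$ by Proposition~\ref{prop:c1}, and $w_2(T)=0$. A Stein domain is built from a collar of its boundary by attaching handles of index at least $2$, so $H_1$ of the boundary maps onto $H_1$ of the domain. Hence $b_1(M)=b_1(W)=0$, and Mayer--Vietoris gives $b_1(T)=0$. Finally, the expected dimension being $0$ with $c_1(\mathfrak s)=0$ means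
\[
0=2\chi_{top}(T)+3\sigma(T)=2(2+b^++b^-)+3(b^+-b^-)=4+5b^+-b^- .\qedhere
\]
\end{proof}

Both exchanges use that $HM_{red}$ is one-dimensional over the field with two elements. In a larger space two nonzero relative invariants can differ, and they can pair to $0$.

\section{A mod 2 vanishing lemma}\label{sec:vanishing}

In Proposition~\ref{prop:gluing} we have $\sigma(T)=-4(b^+(T)+1)$, so Rokhlin's theorem leaves $b^+(T)=3,7,11,\dots$. The larger values are excluded by the extra symmetry of the monopole equations on a spin manifold. (Compare Bauer \cite{Bauer} and T.-J.~Li \cite{Li}; we include a proof.)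

\begin{lemma}\label{lem:vanish}
Let $T$ be a closed spin 4-manifold with $b_1(T)=0$ and $b=b^+(T)\ge4$, and let $\mathfrak s$ be a spin$^c$ structure on $T$ with $c_1(\mathfrak s)=0$. Then $SW(T,\mathfrak s)\equiv0$ mod $2$.
\end{lemma}

\begin{proof}
\emph{Set-up.} The determinant line bundle of $\mathfrak s$ is trivial, so $\mathfrak s$ comes from a spin structure. Let $k=-\sigma(T)/16$, an integer by Rokhlin's theorem. The expected dimension is $-\frac14(2\chi_{top}(T)+3\sigma(T))=4k-1-b$. We may assume that it is $0$, so $b=4k-1$.

Let $Pin(2)=S^1\cup jS^1$ act on $\mathbb H$ by multiplication, and on $\tilde{\mathbb R}=\mathbb R$ with $S^1$ acting trivially and $j$ by $-1$. By Furuta and Bauer--Furuta, a finite-dimensional approximation of the monopole map is a smooth $Pin(2)$-equivariant map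
\[
\varphi\colon\mathbb H^N\oplus\tilde{\mathbb R}^n\to\mathbb H^{N-k}\oplus\tilde{\mathbb R}^{n+b},\qquad \varphi=\varphi(x,y),
\]
whose zeros lie in the interior of a ball $B$ about the origin. On $\{x=0\}$ it is an injective linear map $\tilde{\mathbb R}^n\to\tilde{\mathbb R}^{n+b}$. Split $\tilde{\mathbb R}^{n+b}=\varphi(\tilde{\mathbb R}^n)\oplus\tilde{\mathbb R}^b$, and accordingly $\varphi=(g,\varphi_b)$ with $g$ taking values in $\mathbb H^{N-k}\oplus\tilde{\mathbb R}^n$. Thus $g(0,y)=0$ only for $y=0$, and $\varphi_b(0,y)=0$. The number $SW(T,\mathfrak s)$ mod $2$ counts the $S^1$-orbits in $B$ of solutions of $\varphi=\epsilon v$, where $0\ne v\in\mathbb R^b$ and $\epsilon>0$ is small, after a generic small $S^1$-equivariant perturbation. There are no solutions with $x=0$, and $S^1$ acts freely where $x\ne0$.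

The equation $\varphi=\epsilon v$ is only $S^1$-equivariant, because $v$ is not fixed by $j$. The plan is to express the count as the degree of a map defined on $\partial B$ only. There $v$ no longer appears, and the full symmetry $Pin(2)$, which also acts freely where $x\ne0$, can be used.

\emph{The boundary.} On $\partial B\cap\{x=0\}$, hence also near it, $g\ne0$. After a small $Pin(2)$-equivariant perturbation of $g$ on $B$, supported away from $\{x=0\}$, $g|_{\partial B}$ is transverse to $0$, and still $\varphi\ne0$ on $\partial B$. So $\tilde Q=g^{-1}(0)\cap\partial B$ is a closed manifold with free $Pin(2)$-action, of dimension $(4N+n-1)-(4(N-k)+n)=4k-1$. Put $Q=\tilde Q/S^1$ and $\bar Q=\tilde Q/Pin(2)$, of dimension $4k-2=b-1$. As $\varphi\ne0$ on $\partial B$, $\varphi_b\ne0$ on $\tilde Q$. The resulting map $h=\varphi_b/|\varphi_b|\colon Q\to S^{b-1}$ intertwines the free involution $j$ with the antipodal map.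

\emph{The interior.} Choose $\epsilon$ with $\epsilon|v|<\min_Q|\varphi_b|$. As $\rho\to0$, the set $g^{-1}(0)\cap B\cap\{|x|\le\rho\}$ shrinks to the origin, where $\varphi_b=0$. So for small $\rho$ it is disjoint from $\partial B$, and $|\varphi_b|<\epsilon|v|/2$ on it. Perturb $g$ slightly and $S^1$-equivariantly, keeping it fixed on $\partial B$ and near $\{x=0\}$ and preserving these two properties, so that $g$ is transverse to $0$ on $\{|x|\ge\rho\}$ and on $\{|x|=\rho\}$. Then
\[
P'=\bigl(g^{-1}(0)\cap B\cap\{|x|\ge\rho\}\bigr)/S^1
\]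
is a compact $b$-manifold. Its boundary is $Q$ together with an inner boundary, which $\varphi_b$ maps into the open ball of radius $\epsilon|v|/2$ about $0$. All solutions of $\varphi=\epsilon v$ lie in $P'$: they have $g=0$ and $|\varphi_b|=\epsilon|v|$. Move $v$ slightly so that $\epsilon v$ is a regular value of $\varphi_b|_{P'}$. The number of orbits is then, mod $2$, the degree of $(\varphi_b-\epsilon v)/|\varphi_b-\epsilon v|$ on $\partial P'$. The inner boundary contributes $0$, because there $\varphi_b-\epsilon v$ takes values in a ball not containing $0$. On $Q$ we have $|\varphi_b|>\epsilon|v|$, so shrinking $\epsilon v$ to $0$ is an allowed homotopy, and $Q$ contributes $\deg_2h$. Hence $SW(T,\mathfrak s)\equiv\deg_2h$.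

\emph{The degree.} Let $\bar h\colon\bar Q\to\mathbb{RP}^{b-1}$ be induced by $h$. Of the two points of $Q$ above a point of $\bar h^{-1}([p])$ exactly one is mapped to $p$ by $h$, so $\deg_2h=\deg_2\bar h=\langle q^{b-1},[\bar Q]\rangle$. Here $q\in H^1(\bar Q;\mathbb F)$ is the pullback of the generator, that is, the class of the double cover $Q\to\bar Q$. This cover is $\tilde Q/S^1\to\tilde Q/Pin(2)$, so $q$ is pulled back from $H^1(BPin(2);\mathbb F)$. In the fibration
\[
\mathbb{RP}^2=SU(2)/Pin(2)\to BPin(2)\to BSU(2)=\mathbb{HP}^\infty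
\]
the base has cohomology only in degrees divisible by $4$ and the fiber only in degrees at most $2$. So $H^3(BPin(2);\mathbb F)=0$ and $q^3=0$. Since $b-1\ge3$, $SW(T,\mathfrak s)\equiv0$.
\end{proof}

The hypothesis $b\ge4$ enters only in the last line. For $b=3$ the class $q^2$ need not vanish.

\section{Proof of Theorem~\ref{thm:criterion}}\label{sec:proofcrit}
Let $M,W$ be as in the first part of the theorem. Proposition~\ref{prop:c1} gives $c_1(M)=0$ and $c_1(W)=0$. Let $T=M\cup W$ be as in Proposition~\ref{prop:gluing}. Since $\sigma(T)=-4(b^+(T)+1)$ and $T$ is spin, Rokhlin's theorem gives $b^+(T)\equiv3$ mod $4$. Since $SW(T,\mathfrak s)$ is odd, Lemma~\ref{lem:vanish} gives $b^+(T)\le3$. Therefore $b^+(T)=3$ and $b^-(T)=5\cdot3+4=19$. As $L$ is a rational homology sphere, $b^\pm(T)=b^\pm(M)+b^\pm(W)$.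

For the second part, let $W$ be a Stein domain with $\partial W=-L$. Its form is nondegenerate over $\mathbb Q$. If $b^+(W)\ge1$, the first part gives $19=b^-(M)+b^-(W)\ge20$, a contradiction. If $b^+(W)=0$, then $W$ is negative definite, and Lemma~\ref{lem:donaldson} embeds the lattice of the given negative definite filling of $L$ in a diagonal lattice, a contradiction.\qed

\smallskip
The lattice hypothesis handles the negative definite domains $W$. For them (F2) gives no element of $HM_{red}$, and the exchanges do not see them.

\section{The lattices of $\Gamma_n$}\label{sec:graphs}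

Let $\Lambda_n=H_2(X_n)$ with basis $E_v$. Call the middle vertex $m$ for $n=3$, and the middle chain $e_1,\dots,e_r$ for $n\ge4$, where $r=n-3$. Define $K$ by $K\cdot E_v=-E_v^2-2\ge0$ and put $\chi(x)=-\frac12(K\cdot x+x^2)$. Then
\begin{equation}\label{eq:chi}
\chi(x+y)=\chi(x)+\chi(y)-x\cdot y,\qquad\chi(E_v)=1.
\end{equation}
We write $x\ge y$ if this holds for all coefficients, and $x>y$ if moreover $x\ne y$. A cycle $x$ is \emph{effective} if $x\ge0$ and \emph{anti-nef} if $x\cdot E_v\le0$ for all $v$. We use two standard facts about a negative definite tree. An anti-nef rational $x$ is effective: write $x=x_+-x_-$ with $x_\pm\ge0$ without common components; then $0\ge x\cdot x_-=x_+\cdot x_--x_-^2\ge-x_-^2$, so $x_-=0$. A nonzero anti-nef $x$ has full support: a vertex $v$ outside the support but adjacent to it would have $x\cdot E_v>0$.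

\subsection{The ends}
The ends $E_6$ and $E_7$ enter all computations only through the coefficient at their attaching vertex $c$ ($c=c_2$ for $E_6$, $c=c_3$ for $E_7$). Let $d=3$ for $E_6$ and $d=2$ for $E_7$; this is the order of the discriminant group. Let $\omega_v$ be the dual basis, $(\omega_v,E_w)=-\delta_{vw}$. Each $\omega_v$ is anti-nef, hence has nonnegative coefficients. Put
\[
\begin{array}{c|ccccccc}
 & c_3&c_2&c_1&A&a&b_1&b_2\\ \hline
E_6:\ r_v& &4&5&6&3&4&2\\
E_7:\ r_v&3&4&5&6&3&4&2
\end{array}
\]

\begin{lemma}\label{lem:ends}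
The $c$-coefficient of $\omega_v$ equals the $v$-coefficient of $\omega_c$ and is $r_v/d$. The semigroup generated by the $r_v$ is $S=\{0,2,3,4,\dots\}$. An element $\sum k_v\omega_v$ with $k_v\in\mathbb Z$ lies in the lattice $E_6$ (respectively $E_7$) if and only if its $c$-coefficient is an integer.
\end{lemma}
\begin{proof}
The vector $\sum r_vE_v$ pairs to $0$ with every $E_w$, $w\ne c$: at $A$ we have $-12+5+3+4$, at $a$ $-6+6$, at $b_1$ $-8+6+2$, at $b_2$ $-4+4$, at $c_1$ $-10+6+4$, and for $E_7$ at $c_2$ $-8+5+3$. With $E_c$ it pairs to $-8+5=-3$ for $E_6$ and to $-6+4=-2$ for $E_7$. So $\omega_c=\frac1d\sum r_vE_v$. The $c$-coefficient of any $x$ is $-(x,\omega_c)$, so that of $\omega_v$ is $-(\omega_v,\omega_c)=r_v/d$. Both lists contain $2$ and $3$ but not $1$, which gives $S$. For the last claim, the $\omega_v$ form a basis of the dual lattice, and the dual lattice modulo the lattice has prime order $d$. It is generated by $\omega_c$, which is not integral. So an element $x$ of the dual lattice with $(x,\omega_c)\in\mathbb Z$ pairs integrally with the whole dual lattice,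 that is, it lies in the lattice. The converse is clear.
\end{proof}

\begin{lemma}\label{lem:negdef}
$\Gamma_n$ is negative definite with $|\det|=n$. So $L_n$ is a rational homology sphere with $|H_1(L_n)|=n$.
\end{lemma}
\begin{proof}
Adding $\omega_c$ to the middle vertex adjacent to an end makes it orthogonal to that end. This changes its square by $2\cdot\frac{r_c}d-\frac{r_c}d=\frac{r_c}d$, that is, by $\frac43$ for $E_6$ and $\frac32$ for $E_7$. The ends are negative definite of determinant $\pm d$. For $n=3$ the middle weight becomes $-3+\frac83=-\frac13$, and $|\det|=3\cdot3\cdot\frac13=3$. For $n=4$ it becomes $-4+3=-1$, and $|\det|=2\cdot2\cdot1=4$. For $n\ge5$ there remains a chain of length $r=n-3\ge2$ with weights $-\frac32,-2,\dots,-2,-\frac32$. Its form $-\frac12x_1^2-\sum_{i<r}(x_i-x_{i+1})^2-\frac12x_r^2$ is negative definite. A chain of $k\ge0$ weights $-2$ has determinant $k+1$ up to sign, so for $r\ge4$ expanding at both ends gives the absolute determinant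
\[
\tfrac94(r-1)-3(r-2)+(r-3)=\tfrac{r+3}4=\tfrac n4 .
\]
For $r=2$ and $r=3$ it is $\frac94-1=\frac54$ and $\frac92-3=\frac32$, which agrees with this formula. So $|\det|=4\cdot\frac n4=n$.
\end{proof}

\subsection{The fundamental cycle}
\begin{lemma}\label{lem:Z}
Let $Z$ have coefficient $r_v$ at each end vertex $v$, and $Z_m=3$ for $n=3$, respectively $2$ at every $e_i$ for $n\ge4$. Then $Z\cdot E_v=-K\cdot E_v$ for all $v$, and $Z$ is the minimal nonzero effective anti-nef cycle. Moreover $Z^2=-3$ for $n=3$ and $Z^2=-4$ for $n\ge4$.
\end{lemma}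
\begin{proof}
On each end $Z$ is $3\omega_{c_2}$, respectively $2\omega_{c_3}$, and the adjacent middle vertex has coefficient $3$, respectively $2$. So $Z\cdot E_v=0$ at end vertices. In the middle, $Z\cdot E_m=-9+4+4=-1$ for $n=3$, and $Z\cdot E_{e_1}=-8+3+3=-2$ for $n=4$. For $n\ge5$, $Z\cdot E_v=-6+3+2=-1$ at the two $(-3)$-vertices and $-4+2+2=0$ at the others. These are the values of $-K\cdot E_v$. In particular $Z$ is anti-nef, and $Z^2=\sum_vZ_v\,(Z\cdot E_v)$ is $3\cdot(-1)$, $2\cdot(-2)$, $2\cdot(-1)+2\cdot(-1)$ in the three cases.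

\emph{Minimality.} Let $x\neq0$ be effective and anti-nef; it has full support. Let $i\ge1$ be its coefficient at a middle vertex next to an end. Anti-nefness at the end vertices says that the part of $x$ on that end is $y=i\omega_c+\sum n_v\omega_v$ with integers $n_v\ge0$. So $y_c=(4i+s)/3$ for $E_6$ and $y_c=(3i+s)/2$ for $E_7$, with $s\in S$, and $y_c\in\mathbb Z$.

\emph{$n=3$.} If $i=1$, then $y_c\ge2$ on both sides, and $x\cdot E_m\ge-3+4>0$. If $i=2$, then $s\equiv1$ mod $3$. As $1\notin S$, $s\ge4$ and $y_c\ge4$, so $x\cdot E_m\ge-6+8>0$. Both contradict anti-nefness. Hence $i\ge3$, the ends satisfy $y\ge3\omega_{c_2}$, and $x\ge Z$.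

\emph{$n\ge4$.} If $i=1$, then $s$ is odd. As $1\notin S$, $s\ge3$ and $y_c\ge3$. Then $x\cdot E_{e_1}\ge-4+3+3>0$ for $n=4$. For $n\ge5$ the value at the $(-3)$-vertex is at least $-3+3+1>0$, the last term coming from the other neighbor. Both are contradictions, so the coefficients at $e_1$ and $e_r$ are at least $2$. Anti-nefness at the $(-2)$-vertices makes the coefficients along the chain concave, so they are all at least $2$. The ends satisfy $y\ge2\omega_{c_3}$, and $x\ge Z$.
\end{proof}

The absence of $1$ from $S$ is what makes $Z$ so large. It is used again in Section~\ref{sec:floer}.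

\subsection{The function $\chi$}
Since $K=-Z$ numerically, $\chi(x)=\frac12\,x\cdot(Z-x)$. In particular $\chi(x)=\chi(Z-x)$ and $\chi(Z)=0$. Also, for effective $y\ne0$,
\begin{equation}\label{eq:neg}
\chi(-y)=\tfrac12(K\cdot y-y^2)>0 .
\end{equation}

\begin{lemma}\label{lem:chi}
\begin{enumerate}
\item[(a)] If $0<D<Z$, then $\chi(D)\ge1$.
\item[(b)] $\chi(x)\ge0$ for all $x\in\Lambda_n$, with equality if and only if $x\in\{0,Z\}$.
\item[(c)] $0$ and $Z$ are joined by a path with steps $E_v$ along which $\chi\le1$.
\end{enumerate}
\end{lemma}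
\begin{proof}
(a) By the minimality of $Z$, $D$ is not anti-nef, so $D\cdot E_v>0$ for some $v$. Then $D_v<Z_v$, since $D_v=Z_v$ would give $D\cdot E_v\le Z\cdot E_v\le0$. Hence $D+E_v\le Z$, and $\chi(D+E_v)=\chi(D)+1-D\cdot E_v\le\chi(D)$. Iterating, we reach $Z$ along a sequence with nonincreasing $\chi$. Its last element before $Z$ is $Z-E_w$ for some $w$, and $\chi(Z-E_w)=\chi(E_w)=1$. So $\chi(D)\ge1$.

(b) Let first $x\ge0$. Put $p=\min(x,Z)$ and $q=\max(x,Z)$ coefficientwise, $\alpha=x-p$, $\beta=Z-p$, so $q=p+\alpha+\beta$. By \eqref{eq:chi},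
\[
\chi(x)+\chi(Z)-\chi(p)-\chi(q)=\chi(\alpha)+\chi(\beta)-\chi(\alpha+\beta)=\alpha\cdot\beta\ge0,
\]
because the effective cycles $\alpha,\beta$ have no common component. By (a), $\chi(p)\ge0$ with equality only for $p\in\{0,Z\}$. By \eqref{eq:neg}, $\chi(q)=\chi(-(q-Z))\ge0$ with equality only for $q=Z$. As $\chi(Z)=0$, we get $\chi(x)\ge0$. If $\chi(x)=0$, then $q=Z$, so $x=p\in\{0,Z\}$. For general $x=x_+-x_-$ without common components and with $x_-\ne0$, $\chi(x)=\chi(x_+)+\chi(-x_-)+x_+\cdot x_->0$ by the first case and \eqref{eq:neg}.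

(c) Start with $0,E_v$ and continue from $D=E_v$ as in the proof of (a). Since $\chi(E_v)=1$ and $\chi$ does not increase afterwards, $\chi\le1$ throughout.
\end{proof}

A negative definite graph is \emph{almost rational} (AR) with respect to $v$ if it becomes rational after lowering the weight of $v$. By Artin's criterion, rationality means $\chi(x)\ge1$ for all effective $x\ne0$.

\begin{lemma}\label{lem:AR}
$\Gamma_n$ is AR with respect to every $v$ with $Z_v\ge2$.
\end{lemma}
\begin{proof}
Lower the weight of $v$ by $1$. For $x$ with coefficient $t$ at $v$, $x^2$ drops by $t^2$ and $K\cdot x$ grows by $t$, so the new function is $\chi'(x)=\chi(x)+\frac{t^2-t}2$. Let $x\neq0$ be effective. If $t\le1$, then $x\ne0,Z$ and $\chi'(x)=\chi(x)\ge1$ by Lemma~\ref{lem:chi}(b). If $t\ge2$, then $\chi'(x)\ge\chi(x)+1\ge1$.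
\end{proof}

\begin{lemma}\label{lem:irred}
$L_n$ and $Y_n$ are irreducible.
\end{lemma}
\begin{proof}
Cut $L_n$ along the torus of an edge of the middle chain (for $n=3,4$, an edge at the middle vertex). All vertices strictly between $A$ and $A'$ have valence $2$, so the tori of the edges between $A$ and $A'$ are all parallel. So each side is, up to a collar $T^2\times I$, Seifert fibered over the disc with two exceptional fibers, of order $2$ from the arm $a$ and of order $3$ from the arm $b_1,b_2$. Such a manifold is irreducible and has incompressible boundary. Gluing two of them along the boundary gives an irreducible manifold.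
\end{proof}

\section{The Milnor fiber}\label{sec:milnor}

By Grauert there is a normal surface singularity $(V_n,0)$ with a resolution whose graph is $\Gamma_n$. The resolution is minimal, since there are no $(-1)$-curves. Its link is $L_n$, and $K$ is numerically its canonical class. By Lemma~\ref{lem:Z} the fundamental cycle satisfies $Z\cdot E_v=-K\cdot E_v$ for all $v$, and by Lemma~\ref{lem:chi}(a) it is a minimally elliptic cycle. By Laufer \cite[Thm.~3.4]{LauferME}, $(V_n,0)$ is minimally elliptic.

\begin{proposition}\label{prop:milnor}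
$L_n$ bounds a Stein domain $M_n$ with $b^+(M_n)=2$ and $b^-(M_n)=n+17\ge20$.
\end{proposition}
\begin{proof}
By \cite[Thms.~3.10, 3.13]{LauferME}, $(V_n,0)$ is Gorenstein with $p_g=1$ and embedding dimension $\max(3,-Z^2)$. So $(V_3,0)$ is a hypersurface singularity. For $n\ge4$, $(V_n,0)$ is Gorenstein of codimension $2$, hence a complete intersection (Serre). Let $M_n$ be the Milnor fiber. It is a Stein domain with $\partial M_n=L_n$, homotopy equivalent to a bouquet of $\mu$ 2-spheres (Milnor, Hamm). Two formulas hold. First,
\[
1+\mu=\chi_{top}(\text{exceptional set})+K^2+12p_g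
\]
(Laufer \cite{LauferMu} for hypersurfaces; Steenbrink \cite{Steenbrink} and Looijenga \cite{Looijenga} in the Gorenstein case). Second, $b^0+b^+=2p_g$, where $b^0$ is the dimension of the radical of the form (Durfee \cite{Durfee} for hypersurfaces; Steenbrink \cite{Steenbrink} for arbitrary smoothings). Here $b^0=b_1(L_n)=0$, so $b^+=2$.

A tree of $s$ spheres has Euler characteristic $s+1$, and $K^2=Z^2$. For $n=3$, $s=13$ and $\mu=14-3+12-1=22$. For $n\ge4$, $s=14+(n-3)=n+11$ and $\mu=(n+12)-4+12-1=n+19$. Hence $b^-=\mu-2=n+17$ in all cases.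
\end{proof}

The bound $n\ge3$ enters here: $n+17>19$ exactly for $n\ge3$.

\section{Heegaard Floer homology of $L_n$}\label{sec:floer}

\subsection{Graded roots}
We recall N\'emethi's theorem \cite[\S\S7--9]{Nemethi}. Let $\Gamma$ be a negative definite AR tree with lattice $\Lambda$, dual lattice $\Lambda'\supset\Lambda$ and rational homology sphere boundary $L$. Spin$^c$ structures correspond to classes in $\Lambda'/\Lambda$. For a class let $l'\in\Lambda'$ be its minimal anti-nef element, $k=K+2l'$ and $\chi_k(x)=-\frac12(k(x)+x^2)$ for $x\in\Lambda$. Join lattice points that differ by some $E_v$. Then $HF^+_{odd}(-L,[k])=0$, and $HF^+_{even}(-L,[k])$ is, up to a shift, the module of the graded root of $\chi_k$, whose vertices at level $\ell$ are the components of $\{\chi_k\le\ell\}$. In degree $2\ell$ this module consists of the functions on the set of components of $\{\chi_k\le\ell\}$, and $U$ pulls such a function back to the components of $\{\chi_k\le\ell-1\}$.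

The components of $\{\chi_k\le\ell\}$ that contain no point with $\chi_k\le\ell-1$ are the \emph{leaves} of the root. The kernel of $U$ has one dimension for each leaf. For large $\ell$ the set $\{\chi_k\le\ell\}$ is connected, so the tower consists of the constant functions. Therefore
\begin{equation}\label{eq:root}
\begin{gathered}
1+\dim\ker(U|_{HF_{red}(-L,[k])})=\#\{\text{leaves}\},\\
\dim HF_{red}(-L,[k])=\sum_{\ell\ge\min\chi_k}\bigl(\#\pi_0\{\chi_k\le\ell\}-1\bigr).
\end{gathered}
\end{equation}
Since the module is free over $\mathbb Z$ in each degree and the odd part vanishes, the same formulas hold over $\mathbb Z$, for ranks, and over $\mathbb F$.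

Let $v_0$ be an AR vertex and let $x(i)$, $i\ge0$, be the minimal $x\in\Lambda$ with $v_0$-coefficient $i$ and $(x+l',E_v)\le0$ for all $v\ne v_0$. Then the root is also the root of the function $\tau(i)=\chi_k(x(i))$ on $\{0,1,2,\dots\}$, where consecutive integers are joined, and
\begin{equation}\label{eq:tau}
\tau(i+1)-\tau(i)=1-(x(i)+l',E_{v_0}).
\end{equation}

\subsection{The case $n=3$, by hand}
\begin{proposition}\label{prop:n3}
$HF_{red}(-L_3)$ has rank one over $\mathbb Z$ and dimension one over $\mathbb F$. It is supported in the spin$^c$ structure of $K$. Hence $\operatorname{rk}\widehat{HF}(Y_3)=5$, over $\mathbb Z$ and over $\mathbb F$.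
\end{proposition}
\begin{proof}
Take $v_0=m$, which is allowed since $Z_m=3$. By \eqref{eq:tau} we only need the coefficients of $x(i)$ at $c_2$ and $c_2'$, and Lemma~\ref{lem:ends} gives these. Let $E_v^*\in\Lambda_3'$ satisfy $(E_v^*,E_w)=-\delta_{vw}$; these elements form a basis of $\Lambda'_3$.

\emph{The classes.} Put $t=[E^*_{b_2}]$ and $t'=[E^*_{b_2'}]$ in $\Lambda_3'/\Lambda_3$, a group of order $3$. From $E_w=-\sum_v(E_w,E_v)E_v^*$ we get $\sum_v(E_w,E_v)[E^*_v]=0$ for each $w$. For $w=b_2,b_1,a,A,c_1,c_2$ in turn this gives
\begin{gather*}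
[E^*_{b_1}]=2t,\quad[E^*_A]=3t=0,\quad2[E^*_a]=0\text{ and so }[E^*_a]=0,\\
[E^*_{c_1}]=-2t=t,\quad[E^*_{c_2}]=2t,\quad[E^*_m]=4t-t=0,
\end{gather*}
and similarly on the primed side. For $w=m$ we get $2t+2t'=0$, so $t'=-t$. As the classes $[E_v^*]$ generate, $t$ generates $\mathbb Z/3$.

\emph{Class $0$.} Here $l'=0$. The parts of $x(i)$ on the two ends are the minimal elements of the lattice $E_6$ of the form $i\omega_{c_2}+\sum n_v\omega_v$ with $n_v\ge0$. By Lemma~\ref{lem:ends}, their $c_2$-coefficient $w_i$ is the least integer of the form $(4i+s)/3$, $s\in S$: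
\[
w_0=0,\quad w_1=2,\quad w_2=4,\quad w_{i+3}=w_i+4 .
\]
(For $i=2$, $s=1$ is not available.) By \eqref{eq:tau},
\[
\tau(i+1)-\tau(i)=1+3i-2w_i=1,0,-1,\ 2,1,0,\ 3,2,1,\dots,
\]
increasing by $1$ every three steps. So $\tau=0,1,1,0,2,3,3,6,\dots$, nondecreasing from $i=3$ on. At level $0$ there are two components, $\{0\}$ and $\{3\}$, and at each level $\ell\ge1$ there is one. By \eqref{eq:root}, $HF_{red}$ has rank $1$ in this class.

\emph{Class $t$.} First we find $l'$. Since $Z\cdot E_v=0$ for $v\ne m$ and $Z\cdot E_m=-1$, $E_m^*=Z$. So the $m$-coefficient of $E_v^*$ is $-(E_v^*,E_m^*)=-(E_v^*,Z)=Z_v$. The element $l'$ is a nonzero combination $\sum n_vE_v^*$ with integers $n_v\ge0$, and $l'\le E^*_{b_2}$ by minimality, so its $m$-coefficient is at most $2$. As $Z_v\ge2$ for all $v$, with equality only for $b_2$ and $b_2'$, $l'$ is $E^*_{b_2}$ or $E^*_{b_2'}$. Since $[E^*_{b_2'}]=-t\ne t$, $l'=E^*_{b_2}$.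

On the primed side the $c_2'$-coefficient of $x(i)$ is $w_i$ as before. On the unprimed side the condition is $(x,E_v)\le\delta_{v,b_2}$. So the part of $x(i)$ is the minimal lattice element of the form $i\omega_{c_2}-\omega_{b_2}+\sum n_v\omega_v$, $n_v\ge0$. Its $c_2$-coefficient $u_i$ is the least integer of the form $(4i-2+s)/3$, $s\in S$:
\[
u_0=0,\quad u_1=2,\quad u_2=2,\quad u_{i+3}=u_i+4 .
\]
(For $i=1$, $s=1$ is not available.) As $(l',E_m)=0$,
\[
\tau(i+1)-\tau(i)=1+3i-u_i-w_i=1,0,1,\ 2,1,2,\ \dots\ge0 .
\]
So $\tau$ is nondecreasing, all sublevel sets are connected, and $HF_{red}=0$.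

\emph{Class $-t$.} The symmetry of $\Gamma_3$ exchanges $t$ and $t'=-t$, so $HF_{red}=0$ here too.

Altogether $HF_{red}(-L_3)$ has rank one and is killed by $U$, so \eqref{eq:hat}, over $\mathbb F$ and for ranks over $\mathbb Z$, gives $3+2=5$.
\end{proof}

\subsection{All $n$}
For $n\ge4$ we avoid computing all $n$ classes. The link $L_n$ also bounds two copies of $E_8$ joined through a vertex of variable weight. A surgery triangle bounds the total rank from above, and Lemma~\ref{lem:chi} bounds it from below in the single class $[K]$.

\begin{lemma}\label{lem:E8}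
Let $G_f=E_8-(f)-E_8$, with the vertex $V$ of weight $f$ attached at $c_4$ and $c_4'$. Then $\partial G_{n-4}=L_n$ for all $n\ge3$, where $\partial G_f$ denotes the boundary of the plumbing of $G_f$.
\end{lemma}
\begin{proof}
We use plumbing calculus on a tree, where signs of edges can be ignored. We list the weights near $V$.

$f=-1$: Blowing down $V$ makes $c_4,c_4'$ adjacent of weight $-1$. Blowing down $c_4$ gives $(-1),(0),(-2)$ at $c_3,c_4',c_3'$. Absorbing the $0$-vertex merges its two neighbors into one vertex of weight $-1-2=-3$, adjacent to $c_2$ and $c_2'$. This is $\Gamma_3$.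

$f=0$: Absorbing $V$ merges $c_4$ and $c_4'$ into a vertex of weight $-4$, adjacent to $c_3$ and $c_3'$. This is $\Gamma_4$.

$f\ge1$: Blow up $f-1$ times, with $-1$, the edge at $V$ on the side of $c_4'$. Each time $V$ and its current neighbor on that side lose $1$. For $f\ge2$ this turns $[-2,f,-2]$ into $[-2,1,-1,(-2)^{f-2},-3]$; for $f=1$ nothing changes. Blowing down the $(+1)$-vertex lowers both its neighbors by $1$ and gives $[-3,(-2)^{f-1},-3]$. The outer vertices are adjacent to $c_3$ and $c_3'$, so this is $\Gamma_{f+4}$.
\end{proof}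

\begin{proposition}\label{prop:floer}
For all $n\ge3$, $\dim_{\mathbb F}HF_{red}(L_n;\mathbb F)=1$ and $\dim\widehat{HF}(Y_n;\mathbb F)=n+2$. Moreover $Y_n$ is not an L-space.
\end{proposition}
\begin{proof}
Dimensions of $\widehat{HF}$, $HF_{red}$ and $\ker(U|_{HF_{red}})$ do not change under orientation reversal. The case $n=3$ is Proposition~\ref{prop:n3}.

\emph{Upper bound.} In the surgery diagram of $G_f$ the component of $V$ is a knot in $\partial E_8\#\partial E_8$, the manifold obtained by deleting $V$. By Lemma~\ref{lem:E8}, $L_{f+4}$ is the surgery on this knot with framing $f$, and $\dim\widehat{HF}(\partial E_8\#\partial E_8;\mathbb F)=1$. The surgery exact triangle for the framings $\infty,f,f+1$ gives $\dim\widehat{HF}(L_{n+1};\mathbb F)\le\dim\widehat{HF}(L_n;\mathbb F)+1$. Starting from $\dim\widehat{HF}(L_3;\mathbb F)=5$ we get $\dim\widehat{HF}(L_n;\mathbb F)\le n+2$. By \eqref{eq:hat}, $\dim\ker(U|_{HF_{red}(-L_n;\mathbb F)})\le1$ in total.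

\emph{Lower bound.} By Lemma~\ref{lem:AR}, $\Gamma_n$ is AR, so \eqref{eq:root} applies to the class of $k=K$. Here $l'=0$, because anti-nef elements are effective, and $\chi_k=\chi$. By Lemma~\ref{lem:chi}(b), $\min\chi=0$ and $\{\chi\le0\}=\{0,Z\}$. These two points are not adjacent, so the root has at least two leaves. By \eqref{eq:root}, $\dim\ker(U|_{HF_{red}(-L_n,[K])})\ge1$.

\emph{Conclusion.} So the total dimension of $\ker(U|_{HF_{red}})$ is exactly $1$, and it is attained in $[K]$. This gives $\dim\widehat{HF}=n+2$. In the other classes $\ker(U|_{HF_{red}})=0$, and since $U$ is nilpotent on $HF_{red}$, $HF_{red}=0$ there. In $[K]$ the only leaves are $\{0\}$ and $\{Z\}$. For $\ell\ge1$ every component of $\{\chi\le\ell\}$ contains a leaf, and $0$ and $Z$ lie in the same component by Lemma~\ref{lem:chi}(c). So $\{\chi\le\ell\}$ is connected for $\ell\ge1$, and \eqref{eq:root} gives $\dim HF_{red}(-L_n,[K])=1$.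

By the same theorem over $\mathbb Z$, $HF_{red}(-L_n,[K])$ has positive rank, so $\operatorname{rk}\widehat{HF}(Y_n)>n$ over $\mathbb Z$, and $Y_n$ is not an L-space.
\end{proof}

\section{Conclusion}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:negdef} and~\ref{lem:irred}, $Y_n=-L_n$ is an irreducible rational homology sphere with $|H_1|=n$. By Propositions~\ref{prop:n3} and~\ref{prop:floer} it is not an L-space, and its $\widehat{HF}$ has the stated rank. Apply the second part of Theorem~\ref{thm:criterion} to $L=L_n$. First, $\dim HF_{red}(L_n;\mathbb F)=1$ by Proposition~\ref{prop:floer}. Second, $M_n$ is a Stein domain with boundary $L_n$, $b^+(M_n)=2$ and $b^-(M_n)\ge20$, by Proposition~\ref{prop:milnor}. Third, $X_n$ is negative definite with boundary $L_n$, and its lattice contains $E_6$, so it does not embed in any $\langle-1\rangle^\nu$ by Lemma~\ref{lem:E6}. Hence $Y_n$ admits no Stein fillable contact structure.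
\end{proof}

\begin{remark}
Orientation matters: $-Y_n=L_n$ is Stein fillable, by $M_n$.
\end{remark}

\begin{remark}
The $Y_n$ do carry symplectically fillable contact structures. An irreducible graph manifold that is a rational homology sphere and not an L-space carries a coorientable taut foliation (Hanselman, J.~Rasmussen, S.~Rasmussen and Watson \cite{HRRW}). It can be approximated by weakly fillable contact structures (Eliashberg--Thurston; Bowden and Kazez--Roberts for $C^0$ foliations; caps by Eliashberg and Etnyre). On a rational homology sphere a weak filling can be deformed to a strong one (Eliashberg; Ohta--Ono). So each $Y_n$ carries strongly fillable contact structures but no Stein fillable one.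
\end{remark}

\begin{thebibliography}{99}
\bibitem{Bauer} S. Bauer, J. Differential Geom. 79 (2008).
\bibitem{DLW} F. Ding, Y. Li, Z. Wu, \emph{Nonexistence and existence of fillable contact structures on 3-manifolds}, arXiv:2111.02151 (2021).
\bibitem{Donaldson} S. Donaldson, J. Differential Geom. 26 (1987).
\bibitem{Durfee} A. Durfee, Math. Ann. 232 (1978).
\bibitem{HRRW} J. Hanselman, J. Rasmussen, S. Rasmussen, L. Watson, Compositio Math. 156 (2020).
\bibitem{KM} P. Kronheimer, T. Mrowka, \emph{Monopoles and Three-Manifolds}.
\bibitem{KLT} C. Kutluhan, Y.-J. Lee, C. Taubes, \emph{HF=HM I--V}, Geom. Topol. 24 (2020).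
\bibitem{LauferME} H. Laufer, \emph{On minimally elliptic singularities}, Amer. J. Math. 99 (1977).
\bibitem{LauferMu} H. Laufer, \emph{On $\mu$ for surface singularities}, 1977.
\bibitem{Li} T.-J. Li, IMRN 2006.
\bibitem{Looijenga} E. Looijenga, \emph{Riemann--Roch and smoothings of singularities}, Topology 25 (1986).
\bibitem{Nemethi} A. N\'emethi, \emph{On the Ozsv\'ath--Szab\'o invariant of negative definite plumbed 3-manifolds}, Geom. Topol. 9 (2005).
\bibitem{Steenbrink} J. Steenbrink, Proc. Symp. Pure Math. 40 (1983).
\bibitem{TaubesMRL} C. Taubes, Math. Res. Lett. 2 (1995).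
\bibitem{TaubesSWGr} C. Taubes, \emph{SW$\Rightarrow$Gr}, J. Amer. Math. Soc. 9 (1996).
\end{thebibliography}

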